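\title{M\"obius averages of rigid contractions}

\begin{abstract}
Let $\mu$ be the M\"obius function. We prove that for every rigid contraction $T$ on a Banach space $E$ and every $v\in E$ the averages $\frac1N\sum_{n\le N}\mu(n)T^nv$ tend to $0$ in norm. More generally, this holds when $T$ is power-bounded and $\inf_{q\ge1}\|T^qv-v\|=0$. The operator statement is deduced from an estimate for the correlation of $\mu$ with bounded sequences satisfying $|a(n+q)-a(n)|\le\delta$, in which $\delta$ does not depend on the modulus $q$. The proof extends the method of Matom\"aki and Radziwi{\l}{\l}. Primes not dividing $q$ are extracted by Ramar\'e's identity, and primes dividing $q$ are made to play the same role by a Tur\'an--Kubilius step.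
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mu$ be the M\"obius function: $\mu(n)=(-1)^r$ if the positive integer $n$ is a product of $r$ distinct primes, and $\mu(n)=0$ if $n$ is divisible by the square of a prime. Let $T$ be a bounded linear operator on a Banach space $E$. We say that $T$ has \emph{property} (M) if
\[
\frac1N\sum_{n=1}^N\mu(n)T^nv\to0\quad\text{weakly as }N\to\infty,\qquad\text{for every }v\in E .
\]
Tested against a functional $\varphi\in E^*$, property (M) says that $\mu$ does not correlate with any of the sequences $n\mapsto\langle T^nv,\varphi\rangle$. Three examples show what is at stake. We write $e(x)=e^{2\pi ix}$.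

\emph{Rotations.} If $E=\mathbb C$ and $T$ is multiplication by $e(\alpha)$, property (M) follows from Davenport's estimate: for every $B>0$,
\begin{equation}\label{eq:dav}
\sum_{m\le x}\mu(m)e(m\alpha)\ll_B x(\log x)^{-B}\qquad\text{uniformly in }\alpha\in\mathbb R .
\end{equation}

\emph{Unitary operators.} If $T$ is unitary on a Hilbert space and $\sigma_v$ is the spectral measure of $v$, then
$\|\frac1N\sum_{n\le N}\mu(n)T^nv\|^2=\int|\frac1N\sum_{n\le N}\mu(n)e(n\theta)|^2\,d\sigma_v(\theta)$, and this tends to $0$ because \eqref{eq:dav} is uniform in the frequency.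

\emph{The shift on $\ell^1$.} Let $E=\ell^1(\{0,1,2,\dots\})$ with unit vectors $\mathbf e_n$, and let $T\mathbf e_n=\mathbf e_{n+1}$. This is an isometry of a separable space. Every bounded sequence occurs as $\langle T^n\mathbf e_0,\varphi\rangle$ with $\varphi\in\ell^\infty$. The choice $\varphi=\mu$ gives the averages $\frac1N\sum_{n\le N}\mu(n)^2$, which tend to the density $6/\pi^2$ of the squarefree integers. So property (M) fails.

Thus on a general Banach space the condition $\|T\|\le1$, which defines a \emph{contraction}, is not enough, and some hypothesis must restrict the orbits. The orbit in the last example never returns: $\|T^q\mathbf e_0-\mathbf e_0\|=2$ for all $q\ge1$. The opposite behavior is rigidity. A contraction $T$ is \emph{rigid} if there are integers $n_k\to\infty$ with $T^{n_k}v\to v$ in norm for every $v\in E$, that is, $T^{n_k}\to I$ in the strong operator topology. Rotations are rigid, by Dirichlet's approximation theorem. The following question comes from El Abdalaoui and Lin \cite{AL}.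

\begin{quote}
\emph{Let $T$ be a rigid contraction on a separable Banach space. Does $T$ have property} (M)\emph{?}
\end{quote}

If $T^qv=v$ exactly, the sequences $\langle T^nv,\varphi\rangle$ are $q$-periodic, hence linear combinations of the $e(nh/q)$, and \eqref{eq:dav} settles the matter. Rigidity gives approximate periods, so one guesses that the answer is yes. It is, with norm convergence, without separability, and under a weaker hypothesis. Recall that $T$ is \emph{power-bounded} if $\sup_{n\ge0}\|T^n\|<\infty$.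

\begin{theorem}\label{thm:op}
Let $T$ be a power-bounded operator on a Banach space $E$, and let $v\in E$ satisfy $\inf_{q\ge1}\|T^qv-v\|=0$. Then $\frac1N\sum_{n\le N}\mu(n)T^nv\to0$ in norm. In particular, every rigid contraction has property \textup{(M)}, with convergence in norm.
\end{theorem}

The arithmetic content is isolated as follows. For an integer $q\ge1$ and $\delta>0$, let $\mathcal A(q,\delta)$ be the set of all $a:\mathbb N\to\mathbb C$ with
\[
|a(n)|\le1\qquad\text{and}\qquad|a(n+q)-a(n)|\le\delta\qquad\text{for all }n\ge1 .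
\]
Such a sequence is arbitrary on $[1,q]$, and it is nearly constant along every progression of difference $q$ whose number of terms is small compared with $1/\delta$.

\begin{theorem}\label{thm:mu}
For every $\varepsilon>0$ there is $\delta>0$ such that for every $q\ge1$,
\[
\limsup_{N\to\infty}\ \sup_{a\in\mathcal A(q,\delta)}\Big|\frac1N\sum_{n\le N}\mu(n)a(n)\Big|\le\varepsilon .
\]
\end{theorem}

\begin{proof}[Proof of Theorem \ref{thm:op} from Theorem \ref{thm:mu}]
Let $v\ne0$ and $C=\sup_{n\ge0}\|T^n\|\in[1,\infty)$. Given $\varepsilon>0$, take $\delta$ from Theorem \ref{thm:mu}, and then $q\ge1$ with $\|T^qv-v\|\le\delta\|v\|$. For $\varphi\in E^*$ with $\|\varphi\|\le1$ put $a_\varphi(n)=\langle T^nv,\varphi\rangle/(C\|v\|)$. Then $|a_\varphi|\le1$ and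
\[
|a_\varphi(n+q)-a_\varphi(n)|=\frac{|\langle T^n(T^qv-v),\varphi\rangle|}{C\|v\|}\le\delta ,
\]
so $a_\varphi\in\mathcal A(q,\delta)$. The norm of a vector is the supremum of its pairings with such $\varphi$. Hence $\limsup_N\|\frac1N\sum_{n\le N}\mu(n)T^nv\|\le C\|v\|\varepsilon$, and $\varepsilon$ is arbitrary. If $T$ is a rigid contraction, then $C=1$ and $\|T^{n_k}v-v\|\to0$ with $n_k\to\infty$, so the hypothesis holds for every $v$.
\end{proof}

\begin{remark}
The quantifiers in Theorem \ref{thm:mu} are dictated by this deduction. Power-boundedness turns the single inequality $\|T^qv-v\|\le\delta\|v\|$ into a bound valid for all $n$. The supremum over $a$ inside the limit gives convergence in norm. The independence of $\delta$ from $q$ is needed because $q$ is chosen after $\delta$ and the hypothesis gives no control on its size or its prime factors. On the other hand $N$ must be large in terms of $q$: the $q$-periodic extension of $\mu|_{[1,q]}$ lies in every $\mathcal A(q,\delta)$, and for $N=q$ large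 its average against $\mu$ is close to $6/\pi^2$.
\end{remark}

The rest of the paper proves Theorem \ref{thm:mu}; operators do not appear again, and the letter $T$ will denote a real number. The method extends that of Matom\"aki and Radziwi{\l}{\l} \cite{MR}. The additional point, explained in Section \ref{sec:idea}, is that primes dividing $q$ also serve as levels of the iteration.

\medskip\noindent\textbf{Conventions.} The letter $p$ denotes primes. For real $x$, $\|x\|$ is the distance from $x$ to $\mathbb Z$. Constants implied by $\ll$ and $O$ are absolute unless subscripts indicate otherwise.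

\section{The idea}\label{sec:idea}

\subsection{Short progressions and the role of primes}
Let $a\in\mathcal A(q,\delta)$ and let $L$ be an integer with $L\delta$ small. Since $a$ hardly changes along $m,m+q,\dots,m+(L-1)q$, it is enough to show that $\frac1L\sum_{l<L}\mu(m+lq)$ is small in mean square over $m\le N$. By Parseval's identity this asks that the measure $\frac1N|\sum_{m\le N}\mu(m)e(m\theta)|^2d\theta$, of total mass at most $1$, give little mass to the arcs of radius $1/(qR)$ about the points $h/q$, where $R$ is about $\sqrt L$. Here $R$ is a large constant and $N\to\infty$. The pointwise bound \eqref{eq:dav} saves only powers of $\log N$ against a trivial bound of size $N$, and says nothing about this mass.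

Take first $q=1$, the case of short intervals. A Mellin transform converts the task into showing that $X^{-2}\int_{|t|\le X/R}|A(t)|^2dt$ is small, where $A(t)=\sum_{X<m\le2X}\mu(m)m^{-it}$. The mean value theorem for Dirichlet polynomials ((T3) below) gives the bound $O(1)$, so any saving suffices. Suppose for illustration that $A=PF$, where $P(t)=\sum p^{-it}$ runs over primes of size $e^V$, and $F$ has bounded coefficients and length $Xe^{-V}$. On the set where $|P(t)|\le e^{(1-\alpha)V}$,
\[
X^{-2}\int|A|^2\,dt\ll X^{-2}e^{2(1-\alpha)V}\Big(\frac XR+Xe^{-V}\Big)Xe^{-V}=e^{-2\alpha V}\Big(\frac{e^V}R+1\Big).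
\]
This is a saving if $e^V\le R$. The set where $P$ is large is sparse, by a high-moment bound. On it one repeats the argument with much larger primes; the loss $e^V/R$ is then present, but the sparseness obtained at the previous level compensates for it. The iteration has to \emph{start} with primes below the constant $R$.

For general $q$ one twists by characters modulo $q$, and the factorization $A=PF$ survives for primes $p\nmid q$ only. If $q$ is divisible by all primes up to some bound far beyond $R$, the iteration cannot start. The obstruction is visible in the progression itself: for $p\mid q$, either all of the integers $m+lq$ are divisible by $p$ or none is.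

\subsection{Primes dividing $q$}
A prime $p\mid q$ offers something else. The sequence $m\mapsto a(pm)$ has the approximate period $q/p$, and $\mu(pm)=-\mu(m)$ unless $p\mid m$. If the primes dividing $q$ in some range have a large sum of reciprocals, then almost every $n$ has about the expected number of prime factors among them (this is the Tur\'an--Kubilius principle), and we may replace the average of $\mu(n)a(n)$ by an average over $p$ of averages of $\mu(m)a(pm)$. For each $p$ the relevant arcs are now centered at the points $h/q$ with $p\mid h$ and have radius $p/(qR)$. For one $p$ nothing is gained. But the arc systems for different $p$ are mostly disjoint: a frequency $h/q$ is seen only by the primes $p$ that divide $h$, and few $h$ are divisible by many of them.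

For a finite nonempty set $\mathcal P$ of primes and $h\in\mathbb Z$ let
\[
\pi_{\mathcal P}(h)=\frac{\#\{p\in\mathcal P:\ p\mid h\}}{|\mathcal P|}.
\]
If all primes of $\mathcal P$ are at least $u$, each of them divides at most one integer of a half-open interval of length $u$; an integer with $\pi_{\mathcal P}(h)>\kappa$ uses up more than $\kappa|\mathcal P|$ primes; so the interval contains fewer than $1/\kappa$ such integers. Counting $k$-element sets of primes instead of single primes extends this to length $u^k$. It is the analog of the $k$th moment bound for $P(t)$.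

\begin{lemma}\label{lem:count}
Let $u>1$, let $\mathcal P$ be a finite set of primes $\ge u$, let $0<\kappa<1$, and let $k\ge1$ be an integer with $\kappa|\mathcal P|\ge2k^2$. Then every half-open interval of length at most $u^k$ contains at most $2\kappa^{-k}$ integers $h$ with $\pi_{\mathcal P}(h)>\kappa$.
\end{lemma}

\begin{proof}
Let $h$ be such an integer and $Q$ the set of primes of $\mathcal P$ dividing it, so $|Q|>\kappa|\mathcal P|\ge2k^2$. The proportion of $k$-element subsets of $\mathcal P$ contained in $Q$ is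
\[
\prod_{s=0}^{k-1}\frac{|Q|-s}{|\mathcal P|-s}\ge\Big(\frac{|Q|-k}{|\mathcal P|}\Big)^k\ge\kappa^k\Big(1-\frac k{|Q|}\Big)^k\ge\kappa^k\Big(1-\frac{k^2}{|Q|}\Big)\ge\frac{\kappa^k}2 .
\]
The product of the primes of a $k$-element subset is at least $u^k$, so it divides at most one integer of the interval. Count the pairs consisting of $h$ and a $k$-element subset whose product divides $h$: if there are $\nu$ integers $h$, then $\nu\cdot\frac12\kappa^k\binom{|\mathcal P|}k\le\binom{|\mathcal P|}k$.
\end{proof}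

The smallest case in which the iteration is visible has two ranges of primes dividing $q$. It can be done with Parseval's identity alone.

\begin{example}\label{ex:two}
Let $\mathcal P_1\subset[u_1,2u_1)$ and $\mathcal P_2\subset[u_2,2u_2)$ be disjoint sets of prime divisors of $q$, with $1<u_1<u_2$, let $R\ge4u_1$, and write $\pi_i=\pi_{\mathcal P_i}$. Let $C(\theta)=\sum c_me(m\theta)$ be any trigonometric polynomial with $\sum|c_m|^2=1$. For a $q$-periodic set $\mathcal H\subset\mathbb Z$ put
\[
I(\mathcal H)=\frac1{|\mathcal P_1||\mathcal P_2|}\sum_{p_1\in\mathcal P_1}\sum_{p_2\in\mathcal P_2}\ \sum_{\substack{h\bmod q,\ h\in\mathcal H\\ p_1p_2\mid h}}\ \int_{|\beta|\le p_1p_2/(qR)}\Big|C\Big(\frac hq+\beta\Big)\Big|^2d\beta .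
\]
Fix $0<\alpha_1<\alpha_2<\frac12$ and $\kappa_i=u_i^{-2\alpha_i}$. Let $\mathcal H_1=\{\pi_1\le\kappa_1\}$, $\mathcal H_2=\{\pi_1>\kappa_1,\ \pi_2\le\kappa_2\}$, and let $\mathcal H_3$ be the rest.

\emph{First level.} Fix $p_2$. The radius is less than $p_2/(2q)$; enlarge it to this value, which does not depend on $p_1$. The average over $p_1$ of $\mathbf 1_{p_1\mid h}$ is $\pi_1(h)\le\kappa_1$. The arcs of radius $p_2/(2q)$ about the points $h/q$ with $p_2\mid h$ do not overlap. So $I(\mathcal H_1)\le\kappa_1$.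

\emph{Second level.} Drop the condition $p_1\mid h$ and enlarge the radius to $u_2/q$. The average over $p_2$ gives the factor $\pi_2(h)\le\kappa_2$. Now the arcs overlap: almost every $\theta$ lies in at most $\nu$ of them, where $\nu$ is the largest number of integers with $\pi_1(h)>\kappa_1$ in a half-open interval of length $2u_2$. Let $k$ be least with $u_1^k\ge2u_2$, so $u_1^k\le2u_1u_2$, and assume $\kappa_1|\mathcal P_1|\ge2k^2$. Lemma \ref{lem:count} gives $\nu\le2u_1^{2k\alpha_1}\le2(2u_1u_2)^{2\alpha_1}$, and therefore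
\[
I(\mathcal H_2)\le\kappa_2\nu\le4u_1\,u_2^{-2(\alpha_2-\alpha_1)} .
\]
This is small when $u_2$ is a large power of $u_1$. Without the restriction $\pi_1(h)>\kappa_1$ the overlap would be about $2u_2$, and $\kappa_2\cdot2u_2>1$.

\emph{What is left.} For $\mathcal H_3$ no bound holds for general $c$: if $c_m=M^{-1/2}$ for $1\le m\le M$, then $|C|^2$ is a Fej\'er kernel, its mass concentrates at $\theta=0$ as $M\to\infty$, and $0\in\mathcal H_3$, so $I(\mathcal H_3)\to1$. Here properties of $\mu$ must enter. What has been gained is that $\mathcal H_3$ is sparse at the scale of powers of $u_2$, which is what a further level, with much larger primes, needs as input.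
\end{example}

\subsection{Plan of the proof}
We fix rapidly growing ranges of primes, the \emph{levels}, independently of $q$. In each range either the primes not dividing $q$ or the primes dividing $q$ carry about half of $\sum1/p$; the level is called \emph{free} or a \emph{divisor level} accordingly. Section \ref{sec:red} applies the Tur\'an--Kubilius step at all divisor levels at once and reduces Theorem \ref{thm:mu} to a bound for a quantity like $I(\mathbb Z)$. Section \ref{sec:dir} passes to Dirichlet polynomials twisted by a basis of functions modulo $q$ that suits both kinds of level. Section \ref{sec:part} prepares the free levels and sorts the frequencies by the first level at which they are small. Section \ref{sec:levels} runs the iteration, in which a level of either kind may follow a level of either kind. Since $q$ is fixed, all high levels are free, and the frequencies that are large at every level are treated in Section \ref{sec:U} with constants depending on $q$. That step uses a bound for character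 sums over primes, proved in Section \ref{sec:primes}.

\section{Tools}\label{sec:tools}

All coefficient sequences below are finitely supported. Points $\theta_i$ are \emph{$\delta$-spaced modulo $1$} if $\|\theta_i-\theta_k\|\ge\delta$ for $i\ne k$; a set of reals is \emph{$1$-spaced} if distinct elements differ by at least $1$. We use the estimates of Mertens, $\sum_{p\le x}1/p=\log\log x+B_0+O(1/\log x)$ with a constant $B_0$ and $\prod_{p\le x}(1-1/p)^{-1}\ll\log x$, the estimate of Chebyshev, $\sum_{p\le x}\log p\ll x$, and the following standard inequalities.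

\begin{itemize}
\item[(T1)] \emph{Large sieve.} If the $\theta_i$ are $\delta$-spaced modulo $1$ and $f$ is supported on $N$ consecutive integers, then $\sum_i|\sum_nf_ne(n\theta_i)|^2\le(N+\delta^{-1})\sum|f_n|^2$.
\item[(T2)] \emph{Gallagher's lemma.} For $T\ge1$,
\[
\int_{-T}^T\Big|\sum f_nn^{-it}\Big|^2dt\ll T^2\int_0^\infty\Big|\sum_{y<n\le ye^{1/T}}f_n\Big|^2\frac{dy}y .
\]
\item[(T3)] \emph{Mean value theorem.} $\int_{-T}^T|\sum_{n\le N}f_nn^{-it}|^2dt\ll(T+N)\sum|f_n|^2$.
\item[(T4)] \emph{Discrete mean value theorem} \cite[Theorem 9.4]{IK}. For $T\ge2$ and a $1$-spaced set $\mathcal T\subset[-T,T]$, $\sum_{t\in\mathcal T}|\sum_{n\le N}f_nn^{-it}|^2\ll(T+N)\log(2N)\sum|f_n|^2$.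
\item[(T5)] \emph{Hal\'asz--Montgomery inequality} \cite[Theorem 9.6]{IK}. In the situation of (T4) the sum is also $\ll(N+|\mathcal T|T^{1/2})\log(2T)\sum|f_n|^2$.
\end{itemize}

\begin{lemma}\label{lem:sieve}
Let $x\ge2$ and let $\mathcal G$ be a set of primes $\le x$. The number of $n\le x$ with no prime factor in $\mathcal G$ is $\ll x\prod_{p\in\mathcal G}(1-1/p)$.
\end{lemma}

\begin{proof}
Let $f$ be the indicator function of the integers with no prime factor in $\mathcal G$; it is completely multiplicative. Write $\log n=\sum_{p^a\|n}\log p^a$ and $n=p^am$. Chebyshev's estimate gives $\sum_{p^a\le y}\log p^a\ll y+\sum_{2\le a\le2\log y}ay^{1/a}\ll y$, so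
\[
\sum_{n\le x}f(n)\log n\le\sum_{m\le x}f(m)\sum_{p^a\le x/m}\log p^a\ll x\sum_{m\le x}\frac{f(m)}m .
\]
Also $\sum_{n\le x}f(n)\log(x/n)\le x\sum_{n\le x}f(n)/n$. Adding the two bounds and using Mertens' estimate,
\[
\log x\sum_{n\le x}f(n)\ll x\prod_{p\le x,\ p\notin\mathcal G}\Big(1-\frac1p\Big)^{-1}\ll x\log x\prod_{p\in\mathcal G}\Big(1-\frac1p\Big).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:primes}
Let $\chi$ be a Dirichlet character modulo $q$ and $X\ge X_0(q)$. Let $\exp((\log X)^{0.9})\le P\le X$, let $I\subset[P,3P]$ be an interval, and let $(\log X)^{20}\le|t|\le X$. Then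
\[
\Big|\sum_{p\in I}\chi(p)p^{-it}\Big|\ll_qP(\log X)^{-18}.
\]
\end{lemma}

The proof is in Section \ref{sec:primes}. The lower bound on $|t|$ cannot be omitted: for the principal character and $t=0$ the sum counts primes.

\section{Reduction to a mean square over arcs}\label{sec:red}

\subsection{Levels}
Fix $0<\eta\le\frac1{10}$ and $\ell_1\ge\max(\ell_0,4/\eta)$, where $\ell_0$ is a large absolute constant; every inequality below that is said to hold ``for large $\ell_1$'' holds once $\ell_0$ is large enough. For $j\ge1$ put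
\[
\ell_{j+1}=\ell_j^4,\quad z_j=e^{\ell_j},\quad y_j=e^{\ell_j^2},\quad\alpha_j=\tfrac15+\tfrac1{40}(1-2^{-j}),\quad\eta_j=\eta2^{-j},
\]
and
\[
R=y_1^2,\qquad L=\lceil R^2\rceil,\qquad\delta=\eta/L .
\]
All these depend on $\eta$ and $\ell_1$ only. Level $j$ consists of the primes in $(z_j,y_j]$; these ranges are disjoint because $y_j<z_{j+1}$. The exponents $\alpha_j$ increase, as in Example \ref{ex:two}, and $\frac15\le\alpha_j<\frac9{40}$. We have $R\ge200$. Since $\ell_{j+1}^{1/2}\ge2\ell_j^{1/2}$,
\begin{equation}\label{eq:growth}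
\ell_j^{1/2}\ge2^{j-1}\ell_1^{1/2},\qquad\sum_{j\ge1}\ell_j^{-c}\le2\ell_1^{-c}\quad(c\ge\tfrac12),\qquad\sum_{i\le j}\ell_i^2\le2\ell_j^2 .
\end{equation}

Now let $q\ge1$ be arbitrary, and put
\[
\mathcal G_j=\{p\in(z_j,y_j]:p\nmid q\},\qquad\mathcal Q_j=\{p\in(z_j,y_j]:p\mid q\},\qquad W_j=\sum_{p\in\mathcal Q_j}\frac1p .
\]
Level $j$ is \emph{free} if $\sum_{p\in\mathcal G_j}1/p\ge\frac12\log\ell_j$, and a \emph{divisor level} otherwise. By Mertens' estimate $\sum_{z_j<p\le y_j}1/p=\log\ell_j+O(1/\ell_j)$. Hence $W_j\ge\frac13\log\ell_j\ge1$ at a divisor level, and every level with $z_j\ge q$ is free. So the set $\mathcal B$ of divisor levels is finite. If $\mathcal B$ is empty, products over $\mathcal B$ equal $1$, the integer $d$ below is $1$, and averages over $d$ are trivial.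

Let $a\in\mathcal A(q,\delta)$. All terms $o(1)$ refer to $N\to\infty$ (later $M,X\to\infty$) with $q,\eta,\ell_1$ fixed, and are uniform in $a$.

\subsection{The Tur\'an--Kubilius step}
We want to detect one prime factor of $n$ from each $\mathcal Q_j$, $j\in\mathcal B$. Let $\omega_j(n)=\#\{p\in\mathcal Q_j:p\mid n\}$ and $\rho(n)=\prod_{j\in\mathcal B}\omega_j(n)/W_j$. The function $\rho$ is $q$-periodic. For $n$ uniformly distributed modulo $q$, the events $p\mid n$ for distinct primes $p\mid q$ are independent, by the Chinese remainder theorem. So $\omega_j$ has mean $W_j$ and variance $\sum_{\mathcal Q_j}\frac1p(1-\frac1p)\le W_j$, the $\omega_j$ are independent, $\rho$ has mean $1$, and the mean of $\rho^2$ is at most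
\[
\prod_{j\in\mathcal B}\Big(1+\frac1{W_j}\Big)\le\exp\Big(\sum_{j\ge1}\frac3{4^{j-1}\log\ell_1}\Big)=e^{4/\log\ell_1}\le1+\frac8{\log\ell_1}.
\]
The mean of $(1-\rho)^2$ is therefore at most $8/\log\ell_1$, and the Cauchy--Schwarz inequality gives $\frac1N\sum_{n\le N}|1-\rho(n)|\le(8/\log\ell_1)^{1/2}+o(1)$. At this cost we may insert the weight $\rho$. Expanding it,
\[
\frac1N\sum_{n\le N}\mu(n)a(n)\rho(n)=\sum_{(p_j)\in\prod_{\mathcal B}\mathcal Q_j}\ \prod_{j\in\mathcal B}\frac1{W_jp_j}\cdot\frac dN\sum_{m\le N/d}\mu(dm)a(dm),\qquad d=\prod_{j\in\mathcal B}p_j .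
\]
The weights $\prod1/(W_jp_j)$ form a probability measure $\mathbb P$ under which the $p_j$ are independent. We have $\mu(dm)=\mu(d)\mu(m)$ unless some $p_j$ divides $m$, in which case the two sides differ by at most $1$; the proportion of such $m$ is at most $\sum_j1/z_j\le2/z_1$. With $\sigma_d=\frac dN\sum_{m\le N/d}\mu(m)a(dm)$, so that $|\sigma_d|\le1$, we obtain
\begin{equation}\label{eq:TK}
\Big|\frac1N\sum_{n\le N}\mu(n)a(n)\Big|\le\mathbb E_{\mathbb P}|\sigma_d|+\Big(\frac8{\log\ell_1}\Big)^{1/2}+\frac2{z_1}+o(1).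
\end{equation}

\subsection{Windows}
Two things remain to be arranged. The sums $\sigma_d$ should have a common length, so that one exponential sum serves all $d$; and Lemma \ref{lem:count} wants many primes of the same size. Both are achieved by localizing each $p_j$.

For $j\in\mathcal B$ cover $(z_j,y_j]$ by the \emph{windows} $[u,(1+\eta_j)u)$ with $u=z_j(1+\eta_j)^k\le y_j$, $k\ge0$. Since $\log(1+\eta_j)\ge\eta_j/2$, there are at most $2\ell_j^2/\eta_j+1\le3\cdot2^j\ell_j^2/\eta$ windows. Call a window \emph{thin} if it contains fewer than $u/\ell_j^4$ elements of $\mathcal Q_j$. A thin window contributes at most $\ell_j^{-4}$ to $W_j\ge1$. So the $\mathbb P$-probability that some $p_j$ lies in a thin window is at most $\sum_j3\cdot2^j/(\eta\ell_j^2)\le12/(\eta\ell_1^2)\le\eta$, because the terms decrease by a factor of at least $2$ and $\ell_1\ge4/\eta$.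

An \emph{admissible choice of windows} is a choice of one window $[u_j,(1+\eta_j)u_j)$ that is not thin for each $j\in\mathcal B$. There are finitely many such choices. Given one, put $\mathcal P_j=\mathcal Q_j\cap[u_j,(1+\eta_j)u_j)$, so that
\begin{equation}\label{eq:adm}
z_j\le u_j\le y_j,\qquad|\mathcal P_j|\ge u_j/\ell_j^4,
\end{equation}
and let $\mathbb E_d$ denote the \emph{uniform} average over $(p_j)\in\prod_{\mathcal B}\mathcal P_j$, with $d=\prod p_j$. Conditionally on $p_j\in\mathcal P_j$, the $\mathbb P$-weight of a prime $p$ is $p^{-1}/\sum_{p'\in\mathcal P_j}p'^{-1}\le(1+\eta_j)/|\mathcal P_j|$, and $\prod_j(1+\eta_j)\le e^\eta\le2$. Hence $\mathbb E_{\mathbb P}|\sigma_d|\le\eta+2\max\mathbb E_d|\sigma_d|$, the maximum being over admissible choices.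

Fix an admissible choice, put $\Delta=\prod_{\mathcal B}u_j$ and $M=N/\Delta$. Then $d\mid q$ and $\Delta\le d\le e^\eta\Delta$, so $M'=N/d$ lies in $[e^{-\eta}M,M]$. Replacing $\frac1{M'}\sum_{m\le M'}$ by $\frac1M\sum_{m\le M}$ changes $\sigma_d$ by at most $(\frac1{M'}-\frac1M)M'+\frac{M-M'+1}M\le2\eta+o(1)$. Together with \eqref{eq:TK},
\begin{equation}\label{eq:windows}
\Big|\frac1N\sum_{n\le N}\mu(n)a(n)\Big|\le2\max\mathbb E_d\Big|\frac1M\sum_{m\le M}\mu(m)a(dm)\Big|+5\eta+\Big(\frac8{\log\ell_1}\Big)^{1/2}+\frac2{z_1}+o(1).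
\end{equation}

\subsection{Removing $a$}
This is the only place where the approximate periodicity of $a$ is used. Fix $d$ and let $\mu_M=\mu\mathbf 1_{[1,M]}$. For $0\le l<L$ substitute $m+lq/d$ for $m$. At most $Lq$ terms have $m\le0$, and for $m\ge1$ we have $|a(dm+lq)-a(dm)|\le l\delta\le\eta$. Averaging over $l$,
\[
\Big|\frac1M\sum_{m\le M}\mu(m)a(dm)\Big|\le\frac1M\sum_{1\le m\le M}|\phi(m)|+\eta+\frac{Lq}M,\qquad\phi(m)=\frac1L\sum_{0\le l<L}\mu_M\Big(m+l\,\frac qd\Big).
\]
Let $Z(\theta)=\sum_{m\le M}\mu(m)e(m\theta)$ and $\Phi(\alpha)=\frac1L\sum_{0\le l<L}e(l\alpha)$. Then $\sum_{m\in\mathbb Z}\phi(m)e(m\theta)=Z(\theta)\overline{\Phi(q\theta/d)}$, so by the Cauchy--Schwarz inequality and Parseval's identity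
\[
\Big(\frac1M\sum_{1\le m\le M}|\phi(m)|\Big)^2\le\frac1M\int_0^1|Z(\theta)|^2|\Phi(q\theta/d)|^2d\theta .
\]
From $|\Phi(\alpha)|\le\min(1,1/(2L\|\alpha\|))$ and $L\ge R^2$ we get $|\Phi(\alpha)|^2\le\mathbf 1_{\|\alpha\|\le1/R}+R^{-2}$, and $\int_0^1|Z|^2\le M$. If $\|q\theta/d\|\le1/R$, there is a multiple $h$ of $d$ with $|\theta-h/q|\le d/(qR)$. For finitely supported $c$ define
\[
\mathfrak M[c]=\mathbb E_d\sum_{\substack{h\bmod q\\ d\mid h}}\ \int_{|\beta|\le d/(qR)}\Big|\sum_mc_m\,e\Big(m\Big(\frac hq+\beta\Big)\Big)\Big|^2d\beta .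
\]
Averaging over $d$ and using $\mathbb E_d\,x^{1/2}\le(\mathbb E_d\,x)^{1/2}$,
\begin{equation}\label{eq:arcs}
\mathbb E_d\Big|\frac1M\sum_{m\le M}\mu(m)a(dm)\Big|\le\Big(\frac{\mathfrak M[\mu_M]}M\Big)^{1/2}+\frac1R+\eta+o(1).
\end{equation}
For fixed $d$ the centers $h/q$ are $d/q$-spaced modulo $1$ and the radius is less than $d/(2q)$, so the arcs are disjoint and $\mathfrak M[c]\le\sum|c_m|^2$. The main estimate improves this trivial bound for $\mu$.

\begin{proposition}\label{prop:main}
There is an absolute constant $C$ such that for all $\eta,\ell_1$ as above, every $q\ge1$ and every admissible choice of windows,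
\[
\limsup_{X\to\infty}\frac1X\,\mathfrak M\big[\mu\mathbf 1_{(X,2X]}\big]\le C\ell_1^{-1/2}.
\]
\end{proposition}

\begin{proof}[Proof of Theorem \ref{thm:mu} from Proposition \ref{prop:main}]
The functional $\mathfrak M[\cdot]^{1/2}$ is a seminorm, being an $L^2$ norm of a linear function of $c$. Fix $k_0\ge1$ and split $[1,M]$ into $[1,2^{-k_0}M]$ and the blocks $(X_k,2X_k]$ with $X_k=2^{-k-1}M$, $0\le k<k_0$. The trivial bound for the first piece and Proposition \ref{prop:main} for the blocks give
\[
\limsup_{M\to\infty}\Big(\frac{\mathfrak M[\mu_M]}M\Big)^{1/2}\le2^{-k_0/2}+C^{1/2}\ell_1^{-1/4}\sum_{k\ge0}2^{-(k+1)/2}\le2^{-k_0/2}+3C^{1/2}\ell_1^{-1/4}.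
\]
Let $k_0\to\infty$. As there are finitely many admissible choices, \eqref{eq:windows} and \eqref{eq:arcs} yield
\[
\limsup_{N\to\infty}\sup_{a\in\mathcal A(q,\delta)}\Big|\frac1N\sum_{n\le N}\mu(n)a(n)\Big|\le7\eta+\Big(\frac8{\log\ell_1}\Big)^{1/2}+\frac2{z_1}+\frac2R+6C^{1/2}\ell_1^{-1/4}.
\]
Choose $\eta\le\frac1{10}$ with $7\eta\le\varepsilon/2$, and then $\ell_1$ so large that the other terms sum to at most $\varepsilon/2$. The resulting $\delta=\eta/L$ does not depend on $q$.
\end{proof}

From now on $q$ and an admissible choice of windows are fixed, and $X$ is large in terms of $q,\eta,\ell_1$.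

\section{Dirichlet polynomials twisted modulo $q$}\label{sec:dir}

To use $\mu(pn)=-\mu(n)$ at free levels we must replace the additive phase $e(m(h/q+\beta))$ by phases that are multiplicative in $m$. The factor $e(m\beta)$ is replaced by $m^{-it}$, and the factor $e(mh/q)$ by a suitable function of $m$ modulo $q$.

\subsection{From $e(m\beta)$ to $m^{-it}$}

\begin{lemma}\label{lem:mellin}
Let $B>0$, $X\ge1$, $|c_m|\le1$, and $A(t)=\sum_{X<m\le2X}c_mm^{-it}$. Then
\[
\int_{|\beta|\le B}\Big|\sum_{X<m\le2X}c_me(m\beta)\Big|^2d\beta\ll\frac1X\int_{|t|\le100BX}|A(t)|^2dt+O_B(X^{-1}).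
\]
\end{lemma}

\begin{proof}
Fix a smooth $\psi$ with compact support in $(\frac12,3)$ and $\psi=1$ on $[1,2]$, and let $G_\beta(t)=\int_0^\infty\psi(v)e(\beta Xv)v^{it-1}dv$. Mellin inversion, that is Fourier inversion in the variable $\log v$, gives $\psi(v)e(\beta Xv)=\frac1{2\pi}\int G_\beta(t)v^{-it}dt$. Taking $v=m/X$ and summing,
\[
\sum_{X<m\le2X}c_me(m\beta)=\frac1{2\pi}\int_{\mathbb R}G_\beta(t)X^{it}A(t)\,dt .
\]
Put $T=100BX$ and split the integral at $|t|=T$.

The part $|t|\le T$ equals $\frac1{2\pi}\int\psi(v)v^{-1}\Psi(v)e(\beta Xv)\,dv$, where $\Psi(v)=\int_{|t|\le T}X^{it}A(t)v^{it}dt$. By Plancherel's theorem in $\beta\in\mathbb R$, the square of its $L^2(d\beta)$ norm is $\frac1{4\pi^2X}\int\psi(v)^2v^{-2}|\Psi(v)|^2dv\ll\frac1X\int_0^\infty|\Psi(v)|^2\frac{dv}v$, and by Plancherel's theorem in $\log v$ the last integral is $2\pi\int_{|t|\le T}|A|^2dt$.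

For $|t|>T$ and $|\beta|\le B$ the phase $2\pi\beta Xv+t\log v$ of $G_\beta(t)$ has derivative $t\lambda(v)$, where $\lambda(v)=2\pi\beta X/t+1/v$. On $(\frac12,3)$ we have $\lambda\ge\frac13-\frac{2\pi}{100}\ge\frac14$, $\lambda$ is bounded, and its derivatives are those of $1/v$. An integration by parts replaces the amplitude $f$, initially $\psi(v)/v$, by $-(it)^{-1}(f/\lambda)'$. Four of them give $G_\beta(t)\ll|t|^{-4}$. As $|A|\ll X$, this part is $\ll XT^{-3}$, and its square integrated over $|\beta|\le B$ is $\ll BX^2T^{-6}\ll_BX^{-4}$.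
\end{proof}

\subsection{A basis adapted to both kinds of level}
Divisor levels see the numerator $h$ only through $\gcd(h,q)$, while free levels need multiplicativity with respect to primes $p\nmid q$. Additive characters have the first feature and lack the second. Dirichlet characters have the second, but vanish off the units. One basis has both.

On functions on $\mathbb Z/q\mathbb Z$ use the inner product $\langle f_1,f_2\rangle=\frac1q\sum_xf_1(x)\overline{f_2(x)}$, for which the functions $e_h(x)=e(hx/q)$ form an orthonormal basis. For $g\mid q$ let $\mathbb V_g$ be the span of the $e_h$ with $\gcd(h,q)=g$. The spaces $\mathbb V_g$ are orthogonal and span everything. The group $(\mathbb Z/q\mathbb Z)^*$ acts by the commuting unitary maps $f\mapsto f(u\,\cdot)$, which send $e_h$ to $e_{hu}$ and so preserve each $\mathbb V_g$. Diagonalizing simultaneously, $\mathbb V_g$ has an orthonormal basis $\mathcal W_g$ such that each $w\in\mathcal W_g$ satisfies $w(un)=\chi_w(u)w(n)$ for all units $u$ and all $n$, with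 a character $\chi_w$ modulo $q$. Let $\mathcal W=\bigcup_g\mathcal W_g$ and $g(w)=g$ for $w\in\mathcal W_g$. Then $|\mathcal W|=q$, and $|w|\le\sqrt q$ since $\sum_x|w(x)|^2=q$. For example, if $q$ is prime, then $\mathbb V_q$ consists of the constants, and a basis $\mathcal W_1$ of the mean-zero functions is formed by normalizing the $q-2$ nonprincipal characters and the function $\mathbf 1_{q\mid n}-1/q$, for which $\chi_w$ is principal.

For any set $\mathcal D$ of divisors of $q$ and finitely supported $b$,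
\begin{equation}\label{eq:parseval}
\sum_{\substack{h\bmod q\\ \gcd(h,q)\in\mathcal D}}\Big|\sum_mb_me(hm/q)\Big|^2=\sum_{w:\ g(w)\in\mathcal D}\Big|\sum_mb_m\overline{w(m)}\Big|^2 .
\end{equation}
Indeed, let $\Gamma(x)=\sum_{m\equiv x\ (q)}b_m$. The inner sums are $q\langle\Gamma,e_{-h}\rangle$ and $q\langle\Gamma,w\rangle$, so both sides are $q^2$ times the squared norm of the projection of $\Gamma$ onto $\bigoplus_{g\in\mathcal D}\mathbb V_g$.

For finitely supported $c$ put $A_w[c](t)=\sum_mc_m\overline{w(m)}m^{-it}$. The multiplicativity of $w$ will be used in the form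
\begin{equation}\label{eq:mult}
\overline{\chi_w(p)}\,p^{-it}\cdot\overline{w(n)}\,n^{-it}=\overline{w(pn)}\,(pn)^{-it}\qquad(p\nmid q,\ n\ge1).
\end{equation}
Let $T_d=100Xd/(qR)$, so that $1\le T_d\le X$ for large $X$, and define
\[
\mathfrak N[c]=\mathbb E_d\sum_{w:\ d\mid g(w)}X^{-2}\int_{|t|\le T_d}|A_w[c](t)|^2dt .
\]
Apply Lemma \ref{lem:mellin} with $c_m=\mu(m)e(hm/q)$ and $B=d/(qR)$, sum over $h$ with $d\mid h$, which for $d\mid q$ means $d\mid\gcd(h,q)$, and use \eqref{eq:parseval} for each $t$ with $b_m=\mu(m)m^{-it}$. This gives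
\begin{equation}\label{eq:MN}
\frac1X\,\mathfrak M\big[\mu\mathbf 1_{(X,2X]}\big]\ll\mathfrak N\big[\mu\mathbf 1_{(X,2X]}\big]+o(1).
\end{equation}

\subsection{A mean value estimate that counts overlaps}
In Example \ref{ex:two} the loss was the number of arcs covering a point. The next lemma transfers this to Dirichlet polynomials: heights $|t|\le T$ for a polynomial supported on $n\ge Y$ correspond to arcs of radius about $T/Y$, hence to intervals of length about $qT/Y$ for the numerators $h$. For $\mathcal H\subset\mathbb Z$ and $K>0$ let $\nu_{\mathcal H}(K)=\max_{x\in\mathbb R}\#(\mathcal H\cap[x,x+K))$.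

\begin{lemma}\label{lem:mean}
Let $\mathcal D$ be a set of divisors of $q$ and $\mathcal H=\{h\in\mathbb Z:\gcd(h,q)\in\mathcal D\}$. For $T\ge1$ and $f$ finitely supported on integers $n\ge Y>0$,
\[
\sum_{w:\ g(w)\in\mathcal D}\int_{-T}^T|A_w[f](t)|^2dt\ll\nu_{\mathcal H}(qT/Y)\sum_nn|f_n|^2 .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:parseval} and (T2) the left side is $\ll T^2\int_0^\infty\Sigma(y)\,dy/y$, where
\[
\Sigma(y)=\sum_{\substack{h\bmod q\\ h\in\mathcal H}}\Big|\sum_{y<n\le ye^{1/T}}f_ne(hn/q)\Big|^2 .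
\]
Let $\delta_0=T/y$, $\nu=\nu_{\mathcal H}(q\delta_0)$ and $\Sigma_0(y)=\sum_{y<n\le ye^{1/T}}|f_n|^2$. The interval $(y,ye^{1/T}]$ contains at most $2/\delta_0+1$ integers, as $e^{1/T}-1\le2/T$. We claim that $\Sigma(y)\ll\nu\delta_0^{-1}\Sigma_0(y)$.

Suppose $\delta_0\le\frac12$. Split $\mathbb R/\mathbb Z$ into $\lfloor1/\delta_0\rfloor\ge2$ equal half-open arcs. Their length lies in $[\delta_0,2\delta_0]$, so each contains at most $2\nu$ points $h/q$ with $h\in\mathcal H$. Color the arcs with at most three colors so that adjacent arcs have different colors. Points in different arcs of one color are separated by a full arc. Taking at most one point from each arc of a given color, we split the points into at most $6\nu$ sets that are $\delta_0$-spaced modulo $1$. By (T1), $\Sigma(y)\le6\nu(3/\delta_0+1)\Sigma_0(y)\ll\nu\delta_0^{-1}\Sigma_0(y)$.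

Suppose $\delta_0>\frac12$. Let $\nu_0$ be the number of residues modulo $q$ in $\mathcal H$. Then $\nu_0\le2\nu/\delta_0$: for $\delta_0<1$ two intervals of length $q\delta_0$ cover a period, so $\nu_0\le2\nu$; for $\delta_0\ge1$ an interval of length $q\delta_0$ contains $\lfloor\delta_0\rfloor\ge\delta_0/2$ periods, so $\nu\ge\nu_0\delta_0/2$. There are at most $5$ integers in $(y,ye^{1/T}]$, so the Cauchy--Schwarz inequality gives $\Sigma(y)\le5\nu_0\Sigma_0(y)\le10\nu\delta_0^{-1}\Sigma_0(y)$. This proves the claim.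

Inserting the claim and interchanging sum and integral, the left side of the lemma is
\[
\ll T\sum_n|f_n|^2\int_{ne^{-1/T}}^n\nu_{\mathcal H}(qT/y)\,dy\le\nu_{\mathcal H}(eqT/Y)\sum_nn|f_n|^2 ,
\]
because $y\ge Y/e$ in the range of integration, which has length at most $n/T$. Finally $\nu_{\mathcal H}(eK)\le3\nu_{\mathcal H}(K)$.
\end{proof}

For fixed $d$ take $\mathcal D=\{g\mid q:d\mid g\}$. Then $\mathcal H=d\mathbb Z$ and $qT_d/X=100d/R\le d$, so $\nu_{\mathcal H}(qT_d/X)=1$. Hence
\begin{equation}\label{eq:trivial}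
\mathfrak N[c]\ll\frac1X\sum_m|c_m|^2\qquad\text{for }c\text{ supported in }(X,2eX].
\end{equation}
This bound, with its absolute constant, lets us discard or alter a small proportion of the coefficients.

\section{Typical integers and the partition of frequencies}\label{sec:part}

\subsection{Typical integers}
Let $J=J(X)$ be the largest index with $\ell_J^2\le(\log X)^{1/2}$. Then $\ell_J^8=\ell_{J+1}^2>(\log X)^{1/2}$, so
\begin{equation}\label{eq:J}
(\log X)^{1/16}<\ell_J\le(\log X)^{1/4},\qquad y_J\le\exp((\log X)^{1/2}).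
\end{equation}
For large $X$ we have $\mathcal B\subset\{1,\dots,J-1\}$; in particular level $J$ is free. We add one more level, denoted $*$, above all others: $\mathcal G_*$ is the set of primes in $(z_*,y_*]$, where $z_*=\exp((\log X)^{0.9})$ and $y_*=\exp((\log X)^{0.95})$. For large $X$ none of them divides $q$. These primes are large enough for Lemma \ref{lem:primes}, and still of size $X^{o(1)}$. Call $j$ an \emph{extraction level} if $j\le J$ is free or $j=*$. The sets $\mathcal G_j$ for extraction levels are pairwise disjoint, as $y_J<z_*$.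

Let $\mathcal S$ be the set of integers having a prime factor in $\mathcal G_j$ for every extraction level $j$. For free $j\le J$ we have $\prod_{\mathcal G_j}(1-1/p)\le\exp(-\sum_{\mathcal G_j}1/p)\le\ell_j^{-1/2}$, and $\sum_{\mathcal G_*}1/p=0.05\log\log X+o(1)$. By Lemma \ref{lem:sieve} with $x=2X$ and \eqref{eq:growth},
\[
\#\{X<m\le2X:\ m\notin\mathcal S\}\ll X\ell_1^{-1/2}+X(\log X)^{-0.05}.
\]
Put $\tau_0=(\log X)^{20}$, $c=\mu\mathbf 1_{(X,2X]}$, $c^{\mathcal S}=c\mathbf 1_{\mathcal S}$, $A_w=A_w[c^{\mathcal S}]$, and let $\mathfrak N^{>}$ be defined like $\mathfrak N$ with the additional restriction $|t|>\tau_0$. Then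
\[
\mathfrak N[c]\le X^{-2}\sum_{w\in\mathcal W}\int_{|t|\le\tau_0}|A_w[c](t)|^2dt+2\mathfrak N[c-c^{\mathcal S}]+2\mathfrak N^{>}[c^{\mathcal S}].
\]
The first term is the range not covered by Lemma \ref{lem:primes}; there Davenport's estimate suffices. Each $\overline w$ is a combination of the $e_h$ with coefficients of modulus at most $1$, so $S(x)=\sum_{m\le x}\mu(m)\overline{w(m)}\ll_qx(\log x)^{-40}$ by \eqref{eq:dav}. Partial summation gives
\[
A_w[c](t)=S(2X)(2X)^{-it}-S(X)X^{-it}+it\int_X^{2X}S(x)x^{-it-1}dx\ll_qX(1+|t|)(\log X)^{-40},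
\]
so the first term is $\ll_q\tau_0^3(\log X)^{-80}=(\log X)^{-20}$. The second is $\ll\ell_1^{-1/2}+o(1)$ by \eqref{eq:trivial}. Thus
\begin{equation}\label{eq:split}
\mathfrak N[c]\ll\ell_1^{-1/2}+\mathfrak N^{>}[c^{\mathcal S}]+o(1).
\end{equation}

\subsection{Ramar\'e's identity}
We now make precise the factorization $A=PF$ of Section \ref{sec:idea}. A typical integer has several prime factors in $\mathcal G_j$, so each extraction is weighted by the reciprocal of their number. The condition $X<pn\le2X$ couples $p$ and $n$; it is decoupled by sorting the primes into short multiplicative cells.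

Let $j$ be an extraction level. Put $H_j=\ell_j$ for $j\le J$ and $H_*=\log X$. Let $\mathcal V_j$ be the set of values $V=\lfloor H_j\log p\rfloor/H_j$ with $p\in\mathcal G_j$, and for $V\in\mathcal V_j$ let the \emph{cell} $\mathcal G_j(V)$ be the set of $p\in\mathcal G_j$ with $e^V\le p<e^{V+1/H_j}$. Then
\begin{equation}\label{eq:cells}
\mathcal V_j\subset[\ell_j-1,\ell_j^2],\quad|\mathcal V_j|\le2\ell_j^3\quad(j\le J),\qquad|\mathcal V_*|\le(\log X)^2,\qquad|\mathcal G_j(V)|\le e^V,
\end{equation}
the last because $|\mathcal G_j(V)|\le e^V(e^{1/H_j}-1)+1$. Let $\mathcal S^{(j)}$ be defined by all conditions of $\mathcal S$ except that of level $j$, let $\omega_{\mathcal G_j}(n)$ be the number of primes of $\mathcal G_j$ dividing $n$, and put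
\[
b^{(j)}_n=\frac{\mu(n)\mathbf 1_{\mathcal S^{(j)}}(n)}{1+\omega_{\mathcal G_j}(n)},\qquad P_{j,V}(w,t)=\sum_{p\in\mathcal G_j(V)}\overline{\chi_w(p)}\,p^{-it},\qquad F_{j,V}(w,t)=A_w\big[b^{(j)}\mathbf 1_{(Xe^{-V},\,2Xe^{-V}]}\big](t).
\]

\begin{lemma}\label{lem:ramare}
For every extraction level $j$ there is a sequence $r^{(j)}$, independent of $w$ and $t$, supported in $(X,2eX]$, with $\sum_m|r^{(j)}_m|^2\ll X/H_j+X/z_j+1$ and
\[
A_w(t)=-\sum_{V\in\mathcal V_j}P_{j,V}(w,t)F_{j,V}(w,t)+A_w[r^{(j)}](t).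
\]
\end{lemma}

\begin{proof}
Drop the index $j$ on $\mathcal G,H,z,b,r$. For squarefree $m\in\mathcal S$ write $1=\sum_{p\mid m,\,p\in\mathcal G}1/\omega_{\mathcal G}(m)$ and $m=pn$ with $p\nmid n$. For $p\in\mathcal G$ and $p\nmid n$ we have $\mu(pn)=-\mu(n)$, $\omega_{\mathcal G}(pn)=1+\omega_{\mathcal G}(n)$, and $\mathbf 1_{\mathcal S}(pn)=\mathbf 1_{\mathcal S^{(j)}}(n)$, since $p$ belongs to no other extraction level. Hence
\[
A_w(t)=-\sum_{(p,n)\in\Pi_1}b_n\overline{w(pn)}(pn)^{-it},\qquad\sum_VP_{j,V}F_{j,V}=\sum_{(p,n)\in\Pi_2}b_n\overline{w(pn)}(pn)^{-it},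
\]
the second by \eqref{eq:mult}. Here $\Pi_1$ is the set of pairs with $p\in\mathcal G$, $X<pn\le2X$, $p\nmid n$, and $\Pi_2$ the set of pairs with $p\in\mathcal G$, $Xe^{-V}<n\le2Xe^{-V}$, where $V$ is the index of the cell of $p$. A pair in $\Pi_1$ has $n\le2X/p\le2Xe^{-V}$; if it is not in $\Pi_2$, then $n\le Xe^{-V}$ and $X<pn<Xe^{1/H}$. A pair in $\Pi_2$ has $X<pn<2Xe^{1/H}$; if it is not in $\Pi_1$, then $pn>2X$ or $p^2\mid pn$. Let $r_m$ be the sum of $\pm b_n$ over the pairs with $pn=m$ lying in exactly one of the two sets, with sign $+$ for $\Pi_2$. The identity holds and $r$ is supported in $(X,2eX]$. Since $1+\omega_{\mathcal G}(m/p)\ge\omega_{\mathcal G}(m)$, each pair contributes at most $1/\omega_{\mathcal G}(m)$, and there are at most $\omega_{\mathcal G}(m)$ pairs, so $|r_m|\le1$. The number of $m$ with $r_m\ne0$ is at most $3X(e^{1/H}-1)+2+2eX\sum_{p>z}p^{-2}\ll X/H+1+X/z$.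
\end{proof}

For free $j\le J$ we have $1/X\le1/\ell_j$ and $1/z_j\le1/\ell_j$, so \eqref{eq:trivial} gives
\begin{equation}\label{eq:err}
\mathfrak N[r^{(j)}]\ll\ell_j^{-1}.
\end{equation}

\subsection{Small and large}
A frequency is now a pair $(w,t)\in\mathcal W\times\mathbb R$. For a divisor level $j$ write $\pi_j=\pi_{\mathcal P_j}$ and $\pi_j(w)=\pi_j(g(w))$. Since the primes of $\mathcal P_j$ divide $q$, we have $\pi_j(h)=\pi_j(\gcd(h,q))$ for all integers $h$. For $1\le j\le J$ call $(w,t)$ \emph{small at level $j$} if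
\begin{itemize}
\item $j$ is free and $|P_{j,V}(w,t)|\le e^{(1-\alpha_j)V}$ for all $V\in\mathcal V_j$, or
\item $j$ is a divisor level and $\pi_j(w)\le u_j^{-2\alpha_j}$,
\end{itemize}
and \emph{large} otherwise. The two thresholds match: with $e^V=u_j$, both save the factor $e^{-2\alpha_jV}$ in a mean square, against the trivial bounds $|P_{j,V}|^2\le e^{2V}$ and $\pi_j\le1$. Let $\mathcal T_j$ be the set of pairs that are large at all levels $i<j$ and small at level $j$, and $\mathcal U$ the set of pairs that are large at all levels $i\le J$. These sets partition $\mathcal W\times\mathbb R$ and do not depend on $d$. With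
\[
\mathfrak N_j=\mathbb E_d\sum_{w:\ d\mid g(w)}X^{-2}\int_{\substack{|t|\le T_d\\(w,t)\in\mathcal T_j}}|A_w|^2dt,\qquad\mathfrak N_{\mathcal U}=\mathbb E_d\sum_{w:\ d\mid g(w)}X^{-2}\int_{\substack{\tau_0<|t|\le T_d\\(w,t)\in\mathcal U}}|A_w|^2dt
\]
we have
\begin{equation}\label{eq:partition}
\mathfrak N^{>}[c^{\mathcal S}]\le\sum_{j\le J}\mathfrak N_j+\mathfrak N_{\mathcal U}.
\end{equation}

\section{The iteration over the levels}\label{sec:levels}

\subsection{Using smallness at level $j$}
Fix $j\le J$. The prime factors $p_i$ of $d$ are treated according to their level. Those with $i<j$ are negligible at the scale of level $j$, and we drop the conditions $p_i\mid g(w)$. Those with $i>j$ are huge, so their product must be kept; it only rescales the numerators $h$. Put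
\[
D=\prod_{i\in\mathcal B,\ i>j}p_i,\qquad\Delta_{<j}=\prod_{i\in\mathcal B,\ i<j}u_i ,
\]
so that $\Delta_{<1}=1$, and $\log\Delta_{<j}\le2\ell_{j-1}^2$ for $j\ge2$ by \eqref{eq:adm} and \eqref{eq:growth}. Let $\mathbb E_D$ be the average over the $p_i$ with $i>j$.

\emph{Level $j$ free.} Here $d\le e^\eta D\Delta_{<j}\le2D\Delta_{<j}$, so $T_d\le T':=200XD\Delta_{<j}/(qR)$. Apply Lemma \ref{lem:ramare}, and bound the contribution of $r^{(j)}$ by \eqref{eq:err}. On $\mathcal T_j$ the Cauchy--Schwarz inequality gives $|\sum_VP_{j,V}F_{j,V}|^2\le|\mathcal V_j|\sum_Ve^{2(1-\alpha_j)V}|F_{j,V}|^2$. Enlarge the range to $|t|\le T'$ and weaken $d\mid g(w)$ to $D\mid g(w)$; the result depends on $d$ only through $D$. So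
\[
\mathfrak N_j\ll|\mathcal V_j|\sum_{V\in\mathcal V_j}\mathbb E_D\ e^{2(1-\alpha_j)V}X^{-2}\sum_{w:\ D\mid g(w)}\int_{\substack{|t|\le T'\\(w,t)\in\mathcal T_j}}|F_{j,V}|^2dt+\ell_j^{-1}.
\]

\emph{Level $j$ a divisor level.} Here $d\le2D\Delta_{<j}u_j$, so $T_d\le T':=200XD\Delta_{<j}u_j/(qR)$. Enlarge the range to $|t|\le T'$ and weaken $d\mid g(w)$ to the two conditions $D\mid g(w)$, $p_j\mid g(w)$. Now $p_j$ occurs only in the last condition and is independent of $D$. Its average is $\pi_j(w)\le u_j^{-2\alpha_j}$ on $\mathcal T_j$. With $V=\log u_j\in[\ell_j,\ell_j^2]$,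
\[
\mathfrak N_j\le\mathbb E_D\ e^{-2\alpha_jV}X^{-2}\sum_{w:\ D\mid g(w)}\int_{\substack{|t|\le T'\\(w,t)\in\mathcal T_j}}|A_w|^2dt .
\]

Both bounds involve, for fixed $D$ and $V$, an expression
\begin{equation}\label{eq:Xi}
\Xi=\gamma X^{-2}\sum_{w:\ D\mid g(w)}\int_{\substack{|t|\le T'\\(w,t)\in\mathcal T_j}}|A_w[b](t)|^2dt,\qquad|b_n|\le1,\quad b\text{ supported in }(Y',2Y'],
\end{equation}
with $(\gamma,Y')=(e^{2(1-\alpha_j)V},Xe^{-V})$ in the free case and $(\gamma,Y')=(e^{-2\alpha_jV},X)$ in the divisor case. In both cases $T'\ge1$, $Y'\ge X/y_J\ge1$, and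
\begin{equation}\label{eq:common}
\gamma X^{-2}Y'^2=e^{-2\alpha_jV},\qquad\frac{qT'}{Y'}=DK\ \text{ with }\ K=\frac{200\Delta_{<j}e^V}R,\qquad\ell_j-1\le V\le\ell_j^2 .
\end{equation}
From here on the kind of level $j$ plays no role. By \eqref{eq:cells}, in both cases
\begin{equation}\label{eq:Nj}
\mathfrak N_j\ll\ell_j^6\max_{D,V}\Xi+\ell_j^{-1}.
\end{equation}

\subsection{Using largeness at level $j-1$}
We shall apply Lemma \ref{lem:mean} with sets $\mathcal H=D\mathcal H'$, for which $\nu_{\mathcal H}(DK')=\nu_{\mathcal H'}(K')$. Since $\sum n|b_n|^2\le4Y'^2$, ignoring the restriction to $\mathcal T_j$ and taking $\mathcal H'=\mathbb Z$ gives $\Xi\ll e^{-2\alpha_jV}\nu_{\mathbb Z}(K)$. At the first level $K\le1$ by the choice of $R$, and this suffices. At higher levels $K$ can be as large as $e^V$ and outweigh the gain. Largeness at level $j-1$ reduces the loss to about $e^{2\alpha_{j-1}V}$.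

\begin{lemma}\label{lem:Xi}
For $j=1$ we have $\Xi\ll z_1^{-2/5}$. For $2\le j\le J$ we have $\Xi\ll\ell_j^{-12}$.
\end{lemma}

\begin{proof}
For $j=1$ we have $e^V\le y_1$ and $R=y_1^2$, so $K\le200/y_1\le1$ and $\nu_{\mathbb Z}(K)=1$. Hence $\Xi\ll e^{-2\alpha_1V}\le e^{-\frac25(\ell_1-1)}\ll z_1^{-2/5}$.

Let $j\ge2$, and write $i=j-1$, $\ell=\ell_i$, so $\ell_j=\ell^4$ and $\frac12\ell^4\le V\le\ell^8$.

\medskip\noindent\emph{Case 1: level $i$ is a divisor level.} On $\mathcal T_j$ we have $\pi_i(w)>\kappa:=u_i^{-2\alpha_i}$, a condition on $g(w)$ alone. Apply Lemma \ref{lem:mean} with $\mathcal D=\{g\mid q:\ D\mid g,\ \pi_i(g)>\kappa\}$. Then $\mathcal H=\{h:D\mid h,\ \pi_i(h)>\kappa\}$. The primes of $\mathcal P_i$ do not divide $D$, so $\pi_i(Dh')=\pi_i(h')$ and $\mathcal H=D\mathcal H'$ with $\mathcal H'=\{h':\pi_i(h')>\kappa\}$. By \eqref{eq:common}, $\Xi\ll e^{-2\alpha_jV}\nu_{\mathcal H'}(K)$. If $K\le1$, then $\nu_{\mathcal H'}(K)\le1$. If $K>1$, let $k=\lceil\log K/\log u_i\rceil\ge1$, so that $K\le u_i^k\le Ku_i$.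 Since $\log K\le6+2\ell^2+V\le2V$ and $\log u_i\ge\ell$, we have $k\le2V/\ell+1\le3\ell^7$. This is where windows must not be thin: by \eqref{eq:adm}, $2\alpha_i<0.45$ and $u_i\ge e^\ell$,
\[
\kappa|\mathcal P_i|\ge u_i^{0.55}\ell^{-4}\ge u_i^{1/2}\ge e^{\ell/2}\ge18\ell^{14}\ge2k^2
\]
for large $\ell_1$. Lemma \ref{lem:count} gives $\nu_{\mathcal H'}(K)\le2u_i^{2k\alpha_i}\le2(Ku_i)^{2\alpha_i}$. As $Ku_i\le200\Delta_{<j}y_ie^V$ and $2\alpha_i<1$, for every $K$
\begin{equation}\label{eq:case1}
\Xi\ll e^{-2(\alpha_j-\alpha_i)V}\cdot200\Delta_{<j}y_i .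
\end{equation}

\medskip\noindent\emph{Case 2: level $i$ is free.} For $(w,t)\in\mathcal T_j$ there is $V'\in\mathcal V_i$ with $|P_{i,V'}(w,t)|>e^{(1-\alpha_i)V'}$. We multiply the polynomial $A_w[b]$ by a power of $P_{i,V'}$, just high enough that the longer polynomial suffers almost no overlap in Lemma \ref{lem:mean}. Let $k=k(V')=\lceil V/V'\rceil$. Then $V\le kV'\le V+V'$, and $k\le V/(\ell-1)+1\le3V/\ell\le3\ell^7$. On $\mathcal T_j$ we have $1\le\sum_{V'\in\mathcal V_i}(|P_{i,V'}|e^{-(1-\alpha_i)V'})^{2k}$, so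
\[
\Xi\le\sum_{V'\in\mathcal V_i}\gamma X^{-2}e^{-2k(1-\alpha_i)V'}\sum_{w:\ D\mid g(w)}\int_{|t|\le T'}|P_{i,V'}^kA_w[b]|^2dt .
\]
Fix $V'$ and let $\mathcal C=\mathcal G_i(V')$. By \eqref{eq:mult}, $P_{i,V'}^kA_w[b]=A_w[f]$, where $f_n=\sum b_{n'}$ over all representations $n=p_1\cdots p_kn'$ with $p_1,\dots,p_k\in\mathcal C$ (ordered) and $n'\in(Y',2Y']$. The support of $f$ lies in $[Y,2e^kY]$ with $Y=e^{kV'}Y'$. Now $qT'/Y=DKe^{-kV'}\le D\cdot200\Delta_{<j}/R\le D\Delta_{<j}$, so Lemma \ref{lem:mean} applies with $\nu\le\Delta_{<j}+1$.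

It remains to bound $\sum|f_n|^2\le\sum_n\mathrm{rep}(n)^2$, where $\mathrm{rep}(n)$ is the number of representations of $n$. Let $\Omega_{\mathcal C}(n)$ be the number of prime factors of $n$ in $\mathcal C$, counted with multiplicity. A representation is determined by $(p_1,\dots,p_k)$, each $p_s$ dividing $n$, so $\mathrm{rep}(n)\le\Omega_{\mathcal C}(n)^k$. For $n=p_1\cdots p_kn'$ the inequality $x^k\le k!\,e^x$ gives $\mathrm{rep}(n)\le(k+\Omega_{\mathcal C}(n'))^k\le k!\,e^{k+\Omega_{\mathcal C}(n')}$. Therefore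
\[
\sum_n\mathrm{rep}(n)^2=\sum_{p_1,\dots,p_k,n'}\mathrm{rep}(p_1\cdots p_kn')\le|\mathcal C|^kk!\,e^k\sum_{n'\le2Y'}e^{\Omega_{\mathcal C}(n')}.
\]
Write $e^{\Omega_{\mathcal C}(n)}=\sum_{s\mid n}\xi(s)$, where $\xi\ge0$ is multiplicative, $\xi(p^a)=e^a-e^{a-1}$ for $p\in\mathcal C$, and $\xi(p^a)=0$ for $p\notin\mathcal C$ ($a\ge1$). Then
\[
\sum_{n\le x}e^{\Omega_{\mathcal C}(n)}\le x\sum_s\frac{\xi(s)}s=x\prod_{p\in\mathcal C}\Big(1+\frac{e-1}{p-e}\Big)\ll x,
\]
because $\sum_{p\in\mathcal C}1/p\le|\mathcal C|e^{-V'}\le1$ by \eqref{eq:cells}. Thus $\sum|f_n|^2\ll e^{kV'}k!\,e^kY'$ and $\sum n|f_n|^2\ll k!\,e^{2k}e^{2kV'}Y'^2$. By Lemma \ref{lem:mean} and \eqref{eq:common}, the term of $V'$ is $\ll(\Delta_{<j}+1)k!\,e^{2k}e^{-2\alpha_jV+2\alpha_ikV'}$. Since $2\alpha_ikV'\le2\alpha_iV+V'$ and $e^{V'}\le y_i$,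
\begin{equation}\label{eq:case2}
\Xi\ll|\mathcal V_i|\max_{k\le3V/\ell}k!\,e^{2k}\cdot(\Delta_{<j}+1)y_i\cdot e^{-2(\alpha_j-\alpha_i)V}.
\end{equation}

\medskip\noindent\emph{Comparing gain and losses.} The gain is $2(\alpha_j-\alpha_i)V=2^{-j}V/20$ in the exponent. For $k\le3V/\ell\le3\ell^7$ we have $\log k+2\le8\log\ell$, so $\log(k!\,e^{2k})\le k(\log k+2)\le24V\ell^{-1}\log\ell$. The logarithms of $200\Delta_{<j}y_i$ and $(\Delta_{<j}+1)y_i$ are at most $6+3\ell^2\le10\ell^2\le20V\ell^{-2}$, since $V\ge\frac12\ell^4$; this is the reason for the growth $\ell_{j+1}=\ell_j^4$. By $\log\ell\le\ell^{1/2}$ and \eqref{eq:growth},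
\[
24\,\frac{\log\ell}\ell+\frac{20}{\ell^2}\le44\,\ell^{-1/2}\le44\cdot2^{2-j}\ell_1^{-1/2}\le\frac{2^{-j}}{40}
\]
for large $\ell_1$, uniformly in $j$. Also $|\mathcal V_i|\le2\ell^3\le2\ell_j$. So \eqref{eq:case1} and \eqref{eq:case2} both give $\Xi\ll\ell_je^{-2^{-j}V/40}\le\ell_je^{-2^{-j}\ell_j/80}$. By \eqref{eq:growth} again, $2^{-j}\ell_j\ge\frac12\ell_1^{1/2}\ell_j^{1/2}\ge1600\log\ell_j$ for large $\ell_1$. Hence $\Xi\ll\ell_j^{-19}\le\ell_j^{-12}$.
\end{proof}

By \eqref{eq:Nj} and Lemma \ref{lem:Xi}, $\mathfrak N_1\ll\ell_1^6e^{-2\ell_1/5}+\ell_1^{-1}\ll\ell_1^{-1}$ and $\mathfrak N_j\ll\ell_j^{-6}+\ell_j^{-1}$ for $2\le j\le J$. With \eqref{eq:growth},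
\begin{equation}\label{eq:levels}
\sum_{j\le J}\mathfrak N_j\ll\ell_1^{-1}.
\end{equation}

\section{Frequencies large at every level, and the end of the proof}\label{sec:U}

So far the main bounds had absolute constants. For $\mathcal U$ we shall gain a power of $\log X$, so constants may depend on $q$, and the $q$ functions $w$ may be treated one at a time. Fix $w$ and let $\mathcal U_w=\{t:\tau_0<|t|\le X,\ (w,t)\in\mathcal U\}$. Since $T_d\le X$, we have $\mathfrak N_{\mathcal U}\le\sum_{w\in\mathcal W}X^{-2}\int_{\mathcal U_w}|A_w|^2dt$. Only largeness at the free level $J$ is used. It makes $\mathcal U_w$ sparse by a power of $X$; the bound $\alpha_J<\frac9{40}<\frac14$ was imposed so that this power suffices for (T5).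

\begin{lemma}\label{lem:sparse}
For large $X$, every $1$-spaced set $\mathcal T\subset\mathcal U_w$ has $|\mathcal T|\le X^{0.46}$.
\end{lemma}

\begin{proof}
Each $t\in\mathcal T$ has $|P_{J,V}(w,t)|>e^{(1-\alpha_J)V}$ for some $V\in\mathcal V_J$. Fix $V$ and let $k=\lceil\log X/V\rceil$. By \eqref{eq:J} and \eqref{eq:cells}, $k\le2(\log X)^{15/16}$, so $k!\,e^k=X^{o(1)}$, and $X\le e^{kV}\le Xy_J=X^{1+o(1)}$. The Dirichlet polynomial $P_{J,V}^k$ has length at most $e^{k(V+1)}=X^{1+o(1)}$. An integer has at most $k!$ representations as an ordered product of $k$ primes, so the squares of the moduli of the coefficients sum to at most $k!\,|\mathcal G_J(V)|^k\le k!\,e^{kV}=X^{1+o(1)}$. By (T4) with $T=X$, $\sum_{t\in\mathcal T}|P_{J,V}(w,t)|^{2k}\le X^{2+o(1)}$. So the number of $t$ belonging to $V$ is at most $e^{-2k(1-\alpha_J)V}X^{2+o(1)}\le X^{2\alpha_J+o(1)}$. There are $X^{o(1)}$ values of $V$, and $2\alpha_J<0.45$.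
\end{proof}

\begin{lemma}\label{lem:U}
We have $\mathfrak N_{\mathcal U}=o(1)$.
\end{lemma}

\begin{proof}
Apply Lemma \ref{lem:ramare} with $j=*$. By (T3) and $|w|\le\sqrt q$,
\[
X^{-2}\int_{|t|\le X}|A_w[r^{(*)}]|^2dt\ll qX^{-1}\sum|r^{(*)}_m|^2\ll q\Big(\frac1{\log X}+\frac1{z_*}+\frac1X\Big)=o(1).
\]
Let $V\in\mathcal V_*$ and $P=\max(e^V,z_*)$. The cell $\mathcal G_*(V)$ is the set of primes in the interval $[e^V,e^{V+1/H_*})\cap(z_*,y_*]$. This interval is nonempty and contained in $[P,3P]$, and $z_*\le P\le\min(y_*,3e^V)$. Lemma \ref{lem:primes} for the character $\overline{\chi_w}$ gives $|P_{*,V}(w,t)|\ll_qe^V(\log X)^{-18}$ for $t\in\mathcal U_w$. By the Cauchy--Schwarz inequality over $V$ and \eqref{eq:cells},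
\[
X^{-2}\int_{\mathcal U_w}|A_w|^2dt\ll_qX^{-2}(\log X)^{2-36}\sum_{V\in\mathcal V_*}e^{2V}\int_{\mathcal U_w}|F_{*,V}|^2dt+o(1).
\]
The polynomial $F_{*,V}$ is supported in $(N,2N]$ with $N=Xe^{-V}\ge X/y_*\ge X^{0.97}$, and its coefficients are at most $\sqrt q$ in modulus. The mean value theorem over $|t|\le X$ would give $XN$, larger than $N^2$ by the factor $e^V$; here the sparseness is needed. In each interval $[k,k+1)$, $k\in\mathbb Z$, that meets $\mathcal U_w$ choose a point of $\mathcal U_w$ at which $|F_{*,V}|^2$ is at least half of its supremum over $\mathcal U_w\cap[k,k+1)$. The integral over $\mathcal U_w$ is at most twice the sum over the chosen points. The points with even $k$ form a $1$-spaced set, and so do those with odd $k$. For each of these two sets $\mathcal T$, Lemma \ref{lem:sparse} gives $|\mathcal T|X^{1/2}\le X^{0.96}\le N$, so (T5) yields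
\[
\int_{\mathcal U_w}|F_{*,V}|^2dt\ll_q(N+|\mathcal T|X^{1/2})\log(2X)\cdot N\ll N^2\log X=X^2e^{-2V}\log X .
\]
Summing over at most $(\log X)^2$ values of $V$, we get $X^{-2}\int_{\mathcal U_w}|A_w|^2dt\ll_q(\log X)^{2-36+1+2}+o(1)=o(1)$. Sum over the $q$ functions $w$.
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:main}]
By \eqref{eq:MN}, \eqref{eq:split}, \eqref{eq:partition}, \eqref{eq:levels} and Lemma \ref{lem:U},
\[
\frac1X\,\mathfrak M\big[\mu\mathbf 1_{(X,2X]}\big]\ll\ell_1^{-1/2}+\ell_1^{-1}+o(1),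
\]
with an absolute implied constant.
\end{proof}

Given Lemma \ref{lem:primes}, this proves Theorem \ref{thm:mu}, and with it Theorem \ref{thm:op}.

\section{Character sums over primes}\label{sec:primes}

We prove Lemma \ref{lem:primes}. The level $*$ must have $y_*$ at most a small power of $X$, so that the cofactor stays long, and $\sum_{\mathcal G_*}1/p\to\infty$, so that almost all integers are typical. Together these force $\log z_*=o(\log X)$. A zero-free region of width $\kappa$ at height $X$ saves the factor $e^{-\kappa\log P}$ in a sum over primes of size $P$, so the width $1/\log X$ is not enough. We derive the width $(\log X)^{-3/4}$, for a fixed modulus, from three standard facts. This section is independent of the notation of Sections \ref{sec:red}--\ref{sec:U}. Write $s=\sigma+it$, let $\Lambda$ be the von Mangoldt function, and let $\zeta(s,u)=\sum_{n\ge0}(n+u)^{-s}$ (for $\sigma>1$, and by continuation elsewhere) be the Hurwitz zeta function.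

\begin{itemize}
\item[(T6)] \emph{The Vinogradov--Korobov--Richert bound}, in the form of Ford \cite[Theorem 1]{Ford}. There are absolute constants $A,B$ with $|\zeta(s,u)-u^{-s}|\le A|t|^{B(1-\sigma)^{3/2}}(\log|t|)^{2/3}$ for $\frac12\le\sigma\le1$, $|t|\ge3$, $0<u\le1$.
\item[(T7)] \emph{Landau's lemma} \cite[\S3.9, Lemma $\alpha$]{Tit}. There is an absolute constant $A_0\ge1$ such that, if $f$ is holomorphic and $|f(s)/f(s_0)|<e^M$ in $|s-s_0|\le r$, with $M>1$, then $|\frac{f'}f(s)-\sum_\rho\frac1{s-\rho}|\le A_0M/r$ for $|s-s_0|\le r/4$, where $\rho$ runs over the zeros of $f$ with $|\rho-s_0|\le r/2$, counted with multiplicity. By Jensen's formula there are $\ll M$ such zeros.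
\item[(T8)] \emph{Truncated Perron formula}, as in \cite[\S17]{Dav}. If $|a_n|\le\Lambda(n)$, $x\ge2$, $U\ge1$ and $b=1+1/\log x$, then
\[
\sum_{n\le x}a_n=\frac1{2\pi i}\int_{b-iU}^{b+iU}\Big(\sum_{n\ge1}a_nn^{-s}\Big)\frac{x^s}s\,ds+O\Big(\frac{x\log^2x}U+\log x\Big).
\]
\end{itemize}

\begin{lemma}\label{lem:zfr}
Let $q\ge1$. There is $\tau_1(q)$ such that for every character $\chi$ modulo $q$, $|t|\ge\tau_1(q)$ and $\sigma\ge1-(\log|t|)^{-3/4}$, we have $L(s,\chi)\ne0$ and $\frac{L'}L(s,\chi)\ll\log|t|$.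
\end{lemma}

\begin{proof}
Let $\tau$ be large in terms of $q$, $\mathcal L=\log\tau$ and $r=\mathcal L^{-2/3}$.

\emph{Upper bound.} We have $L(s,\chi)=q^{-s}\sum_{a\le q}\chi(a)\zeta(s,a/q)$, and $|q^{-s}(a/q)^{-s}|=a^{-\sigma}\le1$ for $\sigma>0$. Let $\tau/2\le|t|\le3\tau$. For $1-r\le\sigma\le1$ we have $|t|^{B(1-\sigma)^{3/2}}\le\exp(B\log(3\tau)/\mathcal L)\ll1$, so (T6) gives $L(s,\chi)\ll_q\mathcal L^{2/3}$. For $1\le\sigma\le3$ use, with $K=\lceil|t|\rceil$, the formula
\[
\zeta(s,u)=\sum_{0\le n\le K}(n+u)^{-s}+\frac{(K+u)^{1-s}}{s-1}-s\int_K^\infty\{x\}(x+u)^{-s-1}dx ,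
\]
obtained by partial summation. The terms with $n\ge1$ contribute $\ll\log K$, and the last two terms are $\ll1$, so $L(s,\chi)\ll_q\mathcal L$. Hence, for all characters modulo $q$, $|L(s,\chi)|\le\mathcal L^2$ when $1-r\le\sigma\le3$ and $\tau/2\le|t|\le3\tau$.

Let $\mathcal L^{-1}\le\kappa\le r/8$ and $s_0=1+\kappa+it$ with $|t|\in\{\tau,2\tau\}$. The Euler product gives $|L(s_0,\chi)|^{-1}\le\prod_p(1+p^{-1-\kappa})\le\zeta(1+\kappa)\le1+1/\kappa\le2\mathcal L$. The disk $|s-s_0|\le r$ lies in the region above and does not contain $s=1$. So (T7) applies to $L(\cdot,\chi)$ on it with $M=4\log\mathcal L$, as $2\mathcal L^3<\mathcal L^4$.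

\emph{Zero-free region.} Let $L(\beta+i\gamma,\chi)=0$ with $|\gamma|=\tau$. Take $\kappa=r/(24A_0M)$, which lies in $[\mathcal L^{-1},r/8]$, and $\sigma=1+\kappa$. If $\beta\le1-r/4$, then $1-\beta\ge\kappa/5$. Otherwise $\sigma-\beta\le\kappa+r/4\le r/2$, so this zero occurs in (T7) at $s=s_0=\sigma+i\gamma$. All zeros have real part at most $1<\sigma$, so every term $\mathrm{Re}\frac1{s_0-\rho}$ is positive, and
\[
-\mathrm{Re}\frac{L'}L(\sigma+i\gamma,\chi)\le\frac{A_0M}r-\frac1{\sigma-\beta},\qquad-\mathrm{Re}\frac{L'}L(\sigma+2i\gamma,\chi^2)\le\frac{A_0M}r ,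
\]
the second from (T7) for $\chi^2$ at $s_0=\sigma+2i\gamma$. For the principal character, $-\frac{L'}L(\sigma,\chi_0)\le-\frac{\zeta'}\zeta(\sigma)\le\frac1\kappa+O(1)$. For $\gcd(n,q)=1$ write $\chi(n)n^{-i\gamma}=e^{i\theta_n}$. Then
\[
-3\frac{L'}L(\sigma,\chi_0)-4\,\mathrm{Re}\frac{L'}L(\sigma+i\gamma,\chi)-\mathrm{Re}\frac{L'}L(\sigma+2i\gamma,\chi^2)=\sum_{\gcd(n,q)=1}\frac{\Lambda(n)}{n^\sigma}(3+4\cos\theta_n+\cos2\theta_n)\ge0,
\]
since $3+4\cos\theta+\cos2\theta=2(1+\cos\theta)^2$. Therefore
\[
\frac4{\sigma-\beta}\le\frac3\kappa+O(1)+\frac{5A_0M}r\le\frac3\kappa+\frac{6A_0M}r=\frac{13}{4\kappa}.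
\]
So $\sigma-\beta\ge\frac{16}{13}\kappa$ and $1-\beta\ge\frac3{13}\kappa\ge\kappa/5$. As $\kappa\gg\mathcal L^{-2/3}/\log\mathcal L$, every zero with $|\gamma|$ large in terms of $q$ satisfies $1-\beta\ge4(\log|\gamma|)^{-3/4}$. This contains the first assertion.

\emph{Logarithmic derivative.} Let $|t|=\tau$. If $\sigma\ge1+\mathcal L^{-3/4}$, then $|\frac{L'}L(s,\chi)|\le-\frac{\zeta'}\zeta(\sigma)\ll\mathcal L^{3/4}$. If $|\sigma-1|\le\mathcal L^{-3/4}$, apply (T7) with $\kappa=\mathcal L^{-3/4}\in[\mathcal L^{-1},r/8]$; then $|s-s_0|\le2\mathcal L^{-3/4}\le r/4$. The $\ll M$ zeros with $|\rho-s_0|\le r/2$ have height between $\tau-1$ and $\tau+1$ in absolute value, hence real part at most $1-4(\log(\tau+1))^{-3/4}\le1-3\mathcal L^{-3/4}$. So $|s-\rho|\ge2\mathcal L^{-3/4}$, and $\frac{L'}L(s,\chi)\ll M\mathcal L^{3/4}+M/r\ll\mathcal L$.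
\end{proof}

\begin{proof}[Proof of Lemma \ref{lem:primes}]
Let $x\in[P,3P]$, $b=1+1/\log x$ and $U=|t|/2$, where $t$ is the given real number and $s$ is now the variable of integration. By (T8) with $a_n=\Lambda(n)\chi(n)n^{-it}$,
\[
\sum_{n\le x}\Lambda(n)\chi(n)n^{-it}=-\frac1{2\pi i}\int_{b-iU}^{b+iU}\frac{L'}L(s+it,\chi)\frac{x^s}s\,ds+O\Big(\frac{x\log^2x}U+\log x\Big).
\]
For $|\mathrm{Im}\,s|\le U$ we have $|t|/2\le|\mathrm{Im}(s+it)|\le\frac32|t|\le2X$, and $|t|/2\ge\tau_1(q)$ for $X\ge X_0(q)$. Put $\kappa=(\log2X)^{-3/4}$. By Lemma \ref{lem:zfr} the integrand is holomorphic in the rectangle $1-\kappa\le\mathrm{Re}\,s\le b$, $|\mathrm{Im}\,s|\le U$ (the choice of $U$ keeps the possible pole at $s=1-it$ outside), and $L'/L\ll\log X$ there. Move the line of integration to $\mathrm{Re}\,s=1-\kappa$. The horizontal sides contribute $\ll x(\log X)/U$. The new vertical side contributes $\ll x^{1-\kappa}\log X\int_{-U}^U(1+|y|)^{-1}dy\ll x^{1-\kappa}(\log X)^2$, and $x^{-\kappa}\le\exp(-\frac12(\log X)^{0.15})$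 because $\log x\ge(\log X)^{0.9}$. Since $U\ge\frac12(\log X)^{20}$ and $\log x\ll\log X$, all terms are $\ll x(\log X)^{-18}$. The higher prime powers contribute $\ll x^{1/2}$ by Chebyshev's estimate. So $\Theta(x)=\sum_{p\le x}\chi(p)p^{-it}\log p\ll P(\log X)^{-18}$ for $P\le x\le3P$. For $P\le x_1\le x_2\le3P$, partial summation gives
\[
\sum_{x_1<p\le x_2}\chi(p)p^{-it}=\frac{\Theta(x_2)}{\log x_2}-\frac{\Theta(x_1)}{\log x_1}+\int_{x_1}^{x_2}\frac{\Theta(x)}{x\log^2x}\,dx\ll P(\log X)^{-18}.
\]
Including or excluding the endpoints of $I$ changes the sum by at most $2$, which is also $\ll P(\log X)^{-18}$.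
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dav} Davenport, \emph{Multiplicative Number Theory}.

\bibitem{AL} El Houcein El Abdalaoui and Michael Lin, \emph{Operator ergodic theorems with M\"obius ``weights''}, arXiv:2607.15960 (2026).

\bibitem{Ford} Ford, Proc. LMS (2002).

\bibitem{IK} Iwaniec and Kowalski, Theorems 9.4 and 9.6.

\bibitem{MR} Matom\"aki and Radziwi{\l}{\l}, \emph{Multiplicative functions in short intervals}, Ann. of Math. (2016).

\bibitem{Tit} Titchmarsh, \emph{Zeta-function}.

\end{thebibliography}
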